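\title{Numerical semigroups of maximal effective weight}

\begin{abstract}
The effective weight of a numerical semigroup is the number of pairs consisting of a minimal generator and a larger gap. We prove a conjecture posed in a paper of Pflueger: a numerical semigroup of genus $g$ has effective weight at most $\lfloor (g+1)^2/8\rfloor$, and for $g\ge 10$ equality holds only for Castelnuovo semigroups, which are generated by an interval of integers. We deduce this from a sharper inequality $\operatorname{ewt}(S)\le (x+h)y$, where $x$ and $y$ count the elements and the gaps between the multiplicity $m$ and $2m$, and $h$ counts the gaps above $2m$. We find all cases of equality in the sharper inequality and obtain the list of extremal semigroups in every genus. The proof is elementary and self-contained.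
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
A \emph{numerical semigroup} is a subset $S$ of $\mathbf N=\{0,1,2,\dots\}$ that contains $0$, is closed under addition and has finite complement. The elements of $\mathbf N\setminus S$ are the \emph{gaps} of $S$, and their number $g$ is the \emph{genus}. The least nonzero element $m$ of $S$ is the \emph{multiplicity}. A \emph{minimal generator} is a nonzero element of $S$ that is not a sum of two nonzero elements of $S$. We write $\langle n_1,\dots,n_k\rangle$ for the set of all finite sums of the numbers $n_i$, with repetitions allowed and with $0$ as the empty sum; every minimal generator of such a semigroup is one of the $n_i$. Intervals such as $[a,b]$, $(a,b)$ and $[a,\infty)$ always denote sets of integers, and $[a,b]$ is empty when $b<a$.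

The \emph{effective weight} of $S$ is
\[
\operatorname{ewt}(S)=\#\{(a,b): a \text{ is a minimal generator of } S,\ b \text{ is a gap of } S,\ a<b\}.
\]
To see what this measures, let $b_1<\dots<b_g$ be the gaps. Exactly $b_i-i$ nonzero elements of $S$ lie below $b_i$, so if $a$ ran over all nonzero elements of $S$ the count would be $\sum_i (b_i-i)$, the total displacement of the gaps from the positions $1,\dots,g$. The effective weight keeps only those $a$ whose presence in $S$ is not forced by smaller elements. Both counts vanish for $\{0\}\cup[g+1,\infty)$. They can be far apart: the gaps of $\langle 2,2g+1\rangle$ are $1,3,\dots,2g-1$, so the total displacement is $g(g-1)/2$, while the effective weight is only $g-1$. A large effective weight needs many generators and, above them, many gaps. These demands compete, because generators must be preceded by gaps and their sums fill the places where later gaps could be.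

For integers $r\ge 2$ and $d\ge 2r-1$, the \emph{Castelnuovo semigroup} $S_{r,d}$ is generated by the $r$ consecutive integers ending at $d$:
\[
S_{r,d}=\langle d-r+1,\,d-r+2,\,\dots,\,d\rangle .
\]
Its multiplicity is $m=d-r+1$, and the condition $d\ge 2r-1$ says that $d<2m$. A sum of two nonzero elements is at least $2m$, so the minimal generators of $S_{r,d}$ are exactly the $r$ integers of the interval $[d-r+1,d]$. The following conjecture is posed in \cite{Pflueger}.

\begin{quote}
\emph{Every numerical semigroup $S$ of genus $g$ satisfies $\operatorname{ewt}(S)\le\lfloor (g+1)^2/8\rfloor$, and for $g\ge10$ the only semigroups attaining equality are Castelnuovo semigroups.}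
\end{quote}

\subsection*{Where the bound comes from}
The simplest way to place generators below gaps is to take, for $1\le x\le m$, the set
\begin{equation}\label{eq:E0}
\{0\}\cup[m,m+x-1]\cup[2m,\infty).
\end{equation}
It is a semigroup because every sum of two nonzero elements is at least $2m$. The $x$ elements of $[m,m+x-1]$ are minimal generators, they lie below the $y=m-x$ gaps of $[m+x,2m-1]$, and there are no further gaps. So the effective weight is $xy$, and the genus satisfies $g+1=m+y=x+2y$. From $8xy=(x+2y)^2-(x-2y)^2$ we see that $xy\le (g+1)^2/8$, with near equality when $x$ is close to $2y$. For $g=10$ the best choice is $x=5$, $y=3$, which gives $\{0\}\cup[8,12]\cup[16,\infty)=S_{5,12}$, of effective weight $15=\lfloor 121/8\rfloor$. The conjecture says that no other arrangement does better.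

\subsection*{Results}
\begin{theorem}\label{thm:main}
Let $S$ be a numerical semigroup of genus $g$. Then $\operatorname{ewt}(S)\le\lfloor (g+1)^2/8\rfloor$. If $g\ge 10$, equality holds exactly for the Castelnuovo semigroups $S_{r,d}$ with
\[
r=g+1-2y,\qquad d=2g+1-3y,\qquad y\in\mathbf Z,\quad |g+1-4y|\le 2 .
\]
There are two of them if $g\equiv 1\pmod 4$ and one otherwise.
\end{theorem}

The proof goes through an inequality that extends the formula $xy$ to all semigroups. For $S$ of multiplicity $m$ let
\[
x=\#\bigl(S\cap[m,2m)\bigr),\qquad y=\#\{\text{gaps in }(m,2m)\}=m-x,\qquad h=\#\{\text{gaps}>2m\}.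
\]
Since $1,\dots,m-1$ are gaps and $m,2m\in S$, we have $g=(m-1)+y+h$, that is,
\begin{equation}\label{eq:genus}
g+1=(x+h)+2y .
\end{equation}

\begin{theorem}\label{thm:refined}
Every numerical semigroup $S$ satisfies $\operatorname{ewt}(S)\le (x+h)\,y$.
\end{theorem}

In \eqref{eq:genus} a gap above $2m$ costs one unit of genus, as does one more generator in $[m,2m)$. In the family \eqref{eq:E0} one more generator gains $y$, and Theorem~\ref{thm:refined} says that a gap above $2m$ gains no more than that. This is not true gap by gap. In $\langle 3,5\rangle$, with gaps $1,2,4,7$, we have $x=2$ and $y=h=1$, and the gap $7$ lies above two generators. The surplus is compensated inside $[m,2m)$, where the gap $4$ lies below the generator $5$, so that $\operatorname{ewt}=1+2=3=(x+h)y$. This compensation is the content of the proof.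

\begin{theorem}\label{thm:equality}
Equality $\operatorname{ewt}(S)=(x+h)y$ holds if and only if $S$ is one of the following.
\begin{itemize}
\item[(E0)] $\{0\}\cup[m,m+x-1]\cup[2m,\infty)$ with $1\le x\le m$;
\item[(E1)] $\{0\}\cup[m,m+x-1]\cup[2m,3m-2]\cup[3m,\infty)$ with $x\ge1$, $m\ge 2x$;
\item[(E2)] $\{0,m\}\cup[2m,3m-2]\cup[3m,4m-2]\cup[4m,\infty)$ with $m\ge3$;
\item[(E3)] $\langle 2,2g+1\rangle$ with $g\ge4$;
\item[(E4)] $\{0,m\}\cup[m+2,2m]\cup[2m+2,\infty)$ with $m\ge3$;
\item[(E5)] $\langle 4,6,w\rangle$ with $w\ge 9$ odd.
\end{itemize}
\end{theorem}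

The restriction $g\ge4$ in (E3) only avoids repetition: $\langle2,3\rangle$ and $\langle2,5\rangle$ are of type (E0), and $\langle 2,7\rangle$ is of type (E1).

\begin{corollary}\label{cor:all}
A numerical semigroup $S$ of genus $g$ satisfies $\operatorname{ewt}(S)=\lfloor (g+1)^2/8\rfloor$ if and only if $S$ is of type \textup{(E0)} with $|x-2y|\le2$, or $S$ is one of
\begin{gather*}
\langle2,7\rangle,\ \langle2,9\rangle,\ \langle2,11\rangle,\ \langle3,5\rangle,\ \langle3,7\rangle,\ \langle3,7,11\rangle,\ \langle4,5\rangle,\ \langle4,6,7\rangle,\\
\langle4,6,9\rangle,\ \langle4,6,11\rangle,\ \langle4,6,13\rangle,\ \langle4,6,15\rangle,\ \langle6,7,8\rangle .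
\end{gather*}
In particular the hypothesis $g\ge10$ in the conjecture is sharp: $\langle4,6,15\rangle$ has genus $9$ and effective weight $12=\lfloor100/8\rfloor$, and it is not a Castelnuovo semigroup.
\end{corollary}

Section~\ref{sec:formula} writes $\operatorname{ewt}(S)-(x+h)y$ as a surplus from the gaps above $2m$ minus a deficit from $[m,2m)$, and compares the two in the smallest cases. Section~\ref{sec:ineq} proves Theorem~\ref{thm:refined}, Section~\ref{sec:equality} proves Theorem~\ref{thm:equality}, and Section~\ref{sec:genus} deduces Corollary~\ref{cor:all} and Theorem~\ref{thm:main}.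

\section{Excess and inversions}\label{sec:formula}

For $S=\mathbf N$ we have $m=x=1$ and $y=h=\operatorname{ewt}(S)=0$, and $S$ is of type (E0), so Theorems~\ref{thm:refined} and~\ref{thm:equality} hold. In Sections~\ref{sec:formula}--\ref{sec:equality} we assume $m\ge2$. From now on \emph{generator} means minimal generator, a \emph{large gap} is a gap greater than $2m$, and $F$ is the largest gap.

\subsection*{Residue classes}
Since $S+m\subseteq S$, it pays to work modulo $m$. The \emph{class} of an integer is its residue modulo $m$, taken in $[0,m-1]$. The part of $S$ in $[m,2m)$ splits the classes into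
\[
A=\{a\in[0,m-1]: m+a\in S\},\qquad B=[0,m-1]\setminus A ,
\]
so that $|A|=x$, $|B|=y$ and $0\in A$. By $A+A$ we mean the set of \emph{integer} sums $a+a'$ with $a,a'\in A$, not reduced modulo $m$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $b$ is a gap and $s\in S$ has the same class, then $s\ge b+m$. If $b>m$ is a gap, so is $b-m$.
\item[(b)] Distinct generators have distinct classes. The generators not exceeding $2m$ are the $x$ numbers $m+a$ with $a\in A$.
\item[(c)] Every gap $b>m$ has its class in $B$. The large gaps of a class $c$, if there are $l\ge 1$ of them, are $2m+c,\,3m+c,\dots,(l+1)m+c$.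
\item[(d)] A class $s\in B\cap(A+A)$ contains no generator and no large gap.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $s<b$, then $b$ is $s$ plus a multiple of $m$ and lies in $S$. So $s>b$, and hence $s\ge b+m$. If $b-m\in S$, then $b\in S$.

(b) If $w<w'$ are nonzero elements of $S$ in one class, then $w'=w+lm$ with $l\ge1$ is not a generator. The elements of $S$ in $[m,2m)$ are too small to be sums of two nonzero elements, and $2m=m+m$.

(c) If $b$ has class $a\in A$, then (a) gives $m+a\ge b+m$, so $b\le a<m$. For the second statement, $c\ne0$ because $c\in B$, so $2m+c$ is the least integer above $2m$ in the class $c$; now apply the second part of (a) repeatedly.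

(d) Write $s=a+a'$. An integer above $2m$ of class $s$ has the form $2m+s+lm=(m+a)+(m+a'+lm)$ with $l\ge0$, so it is a sum of two nonzero elements of $S$ and is neither a gap nor a generator. The generators not exceeding $2m$ have classes in $A$ by (b).
\end{proof}

\subsection*{A formula for the effective weight}
For a gap $b$ let $e(b)$ be the number of generators less than $b$, so that $\operatorname{ewt}(S)=\sum_b e(b)$. Gaps below $m$ contribute nothing.

The gap $m+\beta$ with $\beta\in B$ lies above the generators $m+a$ with $a<\beta$. Call a pair $(\beta,a)\in B\times A$ with $\beta<a$ an \emph{inversion}, and let $\Delta$ be the number of inversions. Then the gaps in $(m,2m)$ contribute $xy-\Delta$. To count inversions, write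
\[
A=\{a_0<a_1<\dots<a_{x-1}\},\qquad \delta_i=\#\{\beta\in B:\beta<a_i\}.
\]
The interval $[0,a_i-1]$ contains $i$ elements of $A$ and $\delta_i$ elements of $B$, so $a_i=i+\delta_i$, and $\Delta=\sum_i\delta_i$. In particular $\Delta=0$ if and only if $A=[0,x-1]$.

For a large gap $b$ it is easier to count the generators that are missing. Let $D_b$ be the set of classes that contain no generator less than $b$. Each class contains at most one generator, so $e(b)=m-|D_b|$. Define the \emph{excess} of $b$ as
\[
\varepsilon(b)=e(b)-y=x-|D_b| .
\]
Adding the contributions, we obtain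
\begin{equation}\label{eq:formula}
\operatorname{ewt}(S)=(x+h)y-\Delta+\sum_{b}\varepsilon(b),
\end{equation}
where, here and below, $\sum_b\varepsilon(b)$ runs over the large gaps. Theorem~\ref{thm:refined} is therefore equivalent to the inequality
\begin{equation}\label{eq:key}
\sum_{b}\varepsilon(b)\le\Delta ,
\end{equation}
and Theorem~\ref{thm:equality} describes the cases of equality in \eqref{eq:key}. To prove \eqref{eq:key} we need lower bounds for $|D_b|$. We have $D_b\subseteq B$, because $m+a<b$ for $a\in A$, and Lemma~\ref{lem:basic} gives the following for large gaps $b,b'$.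
\begin{itemize}
\item[(D1)] If $b<b'$, then $D_{b'}\subseteq D_b$; so $\varepsilon(b)\le\varepsilon(b')$.
\item[(D2)] $B\cap(A+A)\subseteq D_b$, by part (d).
\item[(D3)] The class of $b$ lies in $D_b$, by part (a), and not in $A+A$, by parts (c) and (d).
\end{itemize}

\subsection*{The smallest cases}
If $x=1$, then (D3) gives $|D_b|\ge1$, so no gap has positive excess and \eqref{eq:key} holds. The next lemma treats the case $\Delta=0$, in which \eqref{eq:key} demands that there be no total excess. It shows how sums of generators take classes away from both generators and gaps.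

\begin{lemma}\label{lem:noinv}
Suppose $A=[0,x-1]$, and let $b$ be a large gap of class $c$. Then $2x-1\le c\le m-1$ and $D_b\supseteq[x,2x-2]\cup\{c\}$. In particular $\varepsilon(b)\le0$.
\end{lemma}

\begin{proof}
Here $A+A=[0,2x-2]$, so $c\ge 2x-1$ by (D3). Then $[x,2x-2]\subseteq[x,m-1]=B$, so $[x,2x-2]\subseteq D_b$ by (D2), and $c\in D_b$ by (D3). These are $(x-1)+1=x$ classes.
\end{proof}

\begin{example}[The case $x=2$]\label{ex:x2}
Let $A=\{0,a\}$, and let $b$ be a large gap of positive excess. By (D3), $D_b$ consists of the class of $b$ alone, and $\varepsilon(b)=1$. We claim that $b=F$. A gap $b'>b$ would have its class in $D_{b'}\subseteq D_b$, so $b'\equiv b$, and then $b+m$ would be a gap by Lemma~\ref{lem:basic}(a). But then $b-a=(b+m)-(m+a)$ is not in $S$, any generator in its class is at least $b-a+m>b$, and $D_b$ has a second element. So only $F$ can have positive excess, and the total excess is at most $1$. If the total excess is positive, then $\Delta\geq1$ by Lemma~\ref{lem:noinv}. This proves \eqref{eq:key} for $x=2$.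
\end{example}

\begin{example}\label{ex:4615}
Let $S=\langle 4,6,15\rangle$. Its even elements are $0,4,6,8,\dots$, and its odd elements are these numbers plus $15$. In rows of length $m=4$, with generators in boldface and gaps in parentheses, the integers from $4$ to $19$ look as follows.
\[
\begin{array}{cccc}
\mathbf{4}&(5)&\mathbf{6}&(7)\\
8&(9)&10&(11)\\
12&(13)&14&\mathbf{15}\\
16&(17)&18&19
\end{array}
\]
With the gaps $1,2,3$ this gives $g=9$. The first row shows $A=\{0,2\}$, $B=\{1,3\}$ and $\Delta=1$. The large gaps are $9,11,13,17$, with $D_9=D_{11}=D_{13}=\{1,3\}$ and $D_{17}=\{1\}$, so the excesses are $0,0,0,1$. Formula \eqref{eq:formula} gives $\operatorname{ewt}(S)=(2+4)\cdot 2-1+1=12$, in agreement with the numbers $6,5,1$ of gaps above $4,6,15$.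
\end{example}

Example~\ref{ex:x2} has two steps, and so does the general proof. First, a gap with another gap $m$ above it has no excess, so the gaps of positive excess lie in distinct classes near $F$. Second, the existence of such gaps forces inversions.

\section{The inequality $\operatorname{ewt}(S)\le(x+h)y$}\label{sec:ineq}

\subsection*{Gaps of positive excess}
A class in $B$ may contain many large gaps, while $\Delta$ depends only on $A$. The first lemma shows that all but the last gap of each class are harmless.

\begin{lemma}\label{lem:stack}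
If $b>2m$ and $b+m$ are both gaps, then $\varepsilon(b)\le 0$.
\end{lemma}

\begin{proof}
Let $a\in A$. Since $m+a\in S$ and $b+m\notin S$, the positive integer $b-a=(b+m)-(m+a)$ is a gap. By Lemma~\ref{lem:basic}(a), a generator in the class of $b-a$ is at least $b-a+m>b$. So the class of $b-a$ lies in $D_b$. The $x$ numbers $b-a$ with $a\in A$ have distinct classes, and hence $|D_b|\ge x$.
\end{proof}

If no large gap has positive excess, then \eqref{eq:key} holds because $\Delta\ge0$. Otherwise, by (D1), the large gaps of positive excess are the last ones. We call them the \emph{top gaps} and bound all their excesses by that of $F$.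

\begin{lemma}\label{lem:top}
Suppose that the top gaps are $b_1<\dots<b_z=F$ with $z\ge1$. Let $c_r$ be the class of $b_r$, and let $q=|D_F|$. Then:
\begin{itemize}
\item[(i)] $c_1,\dots,c_z$ are distinct elements of $D_F$, and none of them lies in $A+A$;
\item[(ii)] $1\le z\le q\le x-1$ and $|B\cap(A+A)|\le q-z$;
\item[(iii)] $\sum_b\varepsilon(b)\le z(x-q)$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:stack}, $b_r+m\in S$ for every $r$. Hence every integer of class $c_r$ above $b_r$ lies in $S$, and the classes $c_r$ are distinct. Next, $F<b_1+m$. Otherwise $F-m\ge b_1$ would be a gap by Lemma~\ref{lem:basic}(a), hence a top gap $b_r$, and $b_r+m=F\notin S$. A generator of class $c_r$ is at least $b_r+m\ge b_1+m>F$, so $c_r\in D_F$. Finally $c_r\notin A+A$ by (D3). This proves (i).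

By (i) and (D2), the set $D_F$ contains the disjoint sets $\{c_1,\dots,c_z\}$ and $B\cap(A+A)$, so $z+|B\cap(A+A)|\le q$. Also $q<x$ because $\varepsilon(F)>0$. This proves (ii). For (iii), each top gap has excess at most $\varepsilon(F)=x-q$ by (D1), and the other large gaps have excess at most $0$.
\end{proof}

\subsection*{Sums force inversions}
We must now find $z(x-q)$ inversions. The form of this product suggests where: each of the last $x-q$ elements $a_q,\dots,a_{x-1}$ of $A$ should lie above at least $z$ elements of $B$. For example, $S=\{0,6,9,10,11,12\}\cup[15,\infty)$ is a semigroup, since a sum of two nonzero elements is $12$ or at least $15$. It has $A=\{0,3,4,5\}$, top gaps $13,14$ and $D_F=\{1,2\}$, so $x=4$ and $z=q=2$, and indeed $\delta_2=\delta_3=2$.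

What Lemma~\ref{lem:top} says about $A$ is that at least $z$ elements of $B$ avoid $A+A$ and at most $q-z$ lie in it. This is all we need. The idea is that if few elements of $B$ lie below $a_i$, then $A$ occupies more than half of $[0,a_i]$, and by the pigeonhole principle $A+A$ contains every integer from $a_i$ on, for as long as $A$ keeps this density. If the density lasts until $m-1$, there is no room above $a_i$ for elements of $B$ outside $A+A$. If it is lost earlier, then $B$ has caught up with $A$, and it has done so inside $A+A$.

\begin{lemma}\label{lem:sumset}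
Let $A=\{a_0<\dots<a_{x-1}\}\subseteq[0,m-1]$, let $B=[0,m-1]\setminus A$, and let $\delta_i=a_i-i$ be the number of elements of $B$ below $a_i$. Let $1\le z\le q$ be integers with
\[
|B\setminus(A+A)|\ge z,\qquad |B\cap(A+A)|\le q-z .
\]
Then $\delta_i\ge z$ for all $i$ with $q\le i\le x-1$.
\end{lemma}

\begin{proof}
Suppose that $q\le i\le x-1$ and $\delta_i\le z-1$. Since $z\le q\le i$, we have $a_i=i+\delta_i\le 2i-1$. Let $k\ge i$ be minimal such that $k=x-1$ or $a_{k+1}\ge 2k+2$. Then
\begin{equation}\label{eq:dense}
a_{l+1}\le 2l+1\quad\text{for } i\le l<k,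
\end{equation}
and therefore $a_l\le 2l$ for $i\le l\le k$.

We claim that $[a_i,2k]\subseteq A+A$. Let $i\le l\le k$ and $a_l\le n\le 2l$. The sets $\{a_0,\dots,a_l\}$ and $\{n-a_0,\dots,n-a_l\}$ have $l+1$ elements each and lie in $[0,n]$, which has $n+1<2l+2$ elements. So they meet, say $a_s=n-a_t$, and $n\in A+A$. By \eqref{eq:dense} the interval $[a_{l+1},2l+2]$ begins at most one step after $[a_l,2l]$ ends, so the intervals $[a_l,2l]$ with $i\le l\le k$ cover $[a_i,2k]$.

Suppose first that $2k\ge m-1$. Then $[a_i,m-1]\subseteq A+A$, so all elements of $B\setminus(A+A)$ lie below $a_i$. Hence $\delta_i\ge z$, a contradiction.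

Suppose now that $2k<m-1$. By the choice of $k$ and the bound $a_k\le 2k$, we have $A\cap[0,2k]=\{a_0,\dots,a_k\}$. So $[0,2k]$ contains $(2k+1)-(k+1)=k$ elements of $B$, of which $\delta_i$ lie below $a_i$. The other $k-\delta_i$ lie in $[a_i,2k]\subseteq A+A$. Therefore
\[
q-z\ \ge\ k-\delta_i\ \ge\ i-(z-1)\ \ge\ q-z+1,
\]
again a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
We prove \eqref{eq:key}, and we may assume that top gaps exist. By parts (i) and (ii) of Lemma~\ref{lem:top}, the hypotheses of Lemma~\ref{lem:sumset} hold. With part (iii) we get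
\begin{equation}\label{eq:chain}
\sum_b\varepsilon(b)\ \le\ z(x-q)\ \le\ \sum_{i=q}^{x-1}\delta_i\ \le\ \Delta .
\end{equation}
Now \eqref{eq:formula} gives $\operatorname{ewt}(S)\le(x+h)y$.
\end{proof}

\section{The cases of equality}\label{sec:equality}

\subsection*{The six families give equality}
In each family the invariants can be read off from the description of $S$; for (E3) and (E5) this is done below.
\begin{equation}\label{eq:table}
\begin{array}{c|cccccc}
 &\text{(E0)}&\text{(E1)}&\text{(E2)}&\text{(E3)}&\text{(E4)}&\text{(E5)}\\ \hline
x& x&x&1&1&m-1&2\\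
y& m-x&m-x&m-1&1&1&2\\
h&0&1&2&g-2&1&(w-7)/2
\end{array}
\end{equation}
Type (E0) is the family \eqref{eq:E0}, for which we found $\operatorname{ewt}=xy$. The sets (E1), (E2), (E4) contain $[2m,\infty)$ up to one or two missing numbers, and a sum of two nonzero elements is at least $2m$. To see that they are semigroups, it is enough to check that no missing number is such a sum.

\emph{(E1).} Two elements of $[m,m+x-1]$ have sum in $[2m,2m+2x-2]$, and $2m+2x-2\le 3m-2$ because $m\ge 2x$. All other sums are at least $3m$. So $3m-1$ is not a sum. The gaps in $(m,2m)$ contribute $xy$. The generators below $3m-1$ are the $x$ elements of $[m,m+x-1]$ and the $m-2x$ elements of $[2m+2x-1,3m-2]$, so $e(3m-1)=m-x=y$. The total is $(x+1)y$.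

\emph{(E2).} A sum below $4m$ has $m$ as a summand. Since $2m-1$ and $3m-1$ are missing, $3m-1$ and $4m-1$ are not sums. For the same reason the $m-2$ numbers $2m+1,\dots,3m-2$ are generators, while $[3m,4m-2]=m+[2m,3m-2]$ contains none. So $e(3m-1)=e(4m-1)=m-1$. Each of the $m-1$ gaps in $(m,2m)$ lies above the one generator $m$. The total is $3(m-1)$.

\emph{(E3).} The gaps are $1,3,\dots,2g-1$. So $m=2$, $x=y=1$, $h=g-2$, and the $g-1$ gaps $3,\dots,2g-1$ lie above the generator $2$ only. The total is $g-1=(x+h)y$.

\emph{(E4).} A sum is either $m+s$ or at least $2m+4$, and $m+1$ is missing, so $2m+1$ is not a sum. We have $e(m+1)=1$ and $e(2m+1)=x$. The total is $x+1=(x+h)y$.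

\emph{(E5).} The even elements of $\langle 4,6,w\rangle$ are $0,4,6,8,\dots$ and the odd ones are $w,w+4,w+6,\dots$. So $m=4$ and $x=y=2$, and the large gaps are $w+2$ and the $(w-9)/2$ odd numbers in $[9,w-2]$, which gives $h=(w-7)/2$. The generators are $4$, $6$ and the least odd element $w$. The numbers of gaps above them are $h+2$, $h+1$ and $1$. The total is $2(h+2)$.

\subsection*{Equality forces one of the families}
Suppose that equality holds in \eqref{eq:key}. If $h=0$, then $\Delta=0$, so $A=[0,x-1]$ and $S$ is of type (E0). Let $h\ge1$. We separate two cases, as in the proof of the inequality.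

\medskip\noindent\textbf{Case I: there are no top gaps.}
Every term of $\sum_b\varepsilon(b)$ is at most $0$ and $\Delta\ge 0$, so $\Delta=0$ and $|D_b|=x$ for every large gap $b$. Thus $A=[0,x-1]$, and all the sets $D_b$ equal $D_F$ by (D1). Let $c$ be the class of $F$. Lemma~\ref{lem:noinv} gives $m\ge 2x$ and, by counting elements,
\[
D_b=[x,2x-2]\cup\{c\}\quad\text{for every large gap } b .
\]
By (D3) the class of $b$ lies in $D_b$ and not in $A+A=[0,2x-2]$, so it is $c$. By Lemma~\ref{lem:basic}(c) the large gaps are $2m+c,\dots,(h+1)m+c$.

We show that $c=m-1$. Otherwise $2x-1\le c<m-1$, so the class $m-1$ is in $B$ and not in $D_{2m+c}$. It then contains a generator below $2m+c$, and this generator exceeds $2m$ by Lemma~\ref{lem:basic}(b). But the least integer above $2m$ of class $m-1$ is $3m-1>2m+c$. Hence $c=m-1$, the large gaps are $3m-1,4m-1,\dots,(h+2)m-1$, and $[2m,3m-2]\subseteq S$. It remains to bound $h$.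
\begin{itemize}
\item If $x\ge2$, then $4m-1=(m+1)+(3m-2)\in S$. So $h=1$ and $S$ is of type (E1).
\item If $x=1$ and $m\ge3$, then $2m+1\in[2m,3m-2]$ and $5m-1=(2m+1)+(3m-2)\in S$. So $h\le2$, and $S$ is of type (E1) or (E2).
\item If $x=1$ and $m=2$, the gaps are $1,3,5,\dots,2h+3$, so $S=\langle 2,2g+1\rangle$ with $g=h+2$. This is type (E1) for $h=1$ and type (E3) for $h\ge2$.
\end{itemize}

\medskip\noindent\textbf{Case II: there are top gaps.}
We use the notation of Lemma~\ref{lem:top}. Equality holds throughout \eqref{eq:chain}. The last equality gives $\delta_i=0$ for $i<q$. The middle one, with $\delta_i\ge z$ from Lemma~\ref{lem:sumset}, gives $\delta_i=z$ for $q\le i\le x-1$. Since $a_i=i+\delta_i$,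
\[
A=[0,q-1]\cup[q+z,x+z-1],\qquad B=[q,q+z-1]\cup[x+z,m-1],
\]
and both intervals of $A$ are nonempty because $1\le q\le x-1$. A union of two intervals has many sums:
\begin{equation}\label{eq:sums}
[0,2q-2]\subseteq A+A,\qquad [q+z,\,x+z+q-2]\subseteq A+A ,
\end{equation}
the first from the lower interval alone and the second from the lower plus the upper one. We compare this with the bound $|B\cap(A+A)|\le q-z$ and show that $q=z=1$.

Suppose $z\le q-1$. Then the $z$ elements of $[q,q+z-1]$ lie in $[0,2q-2]$, hence in $B\cap(A+A)$. The class $c_1\in B\setminus(A+A)$ must then lie in $[x+z,m-1]$, and by the second inclusion in \eqref{eq:sums} it is at least $x+z+q-1$. So $m-1\ge x+z+q-1$, and the $q-1$ elements of $[x+z,x+z+q-2]$ also lie in $B\cap(A+A)$. Thus $z+q-1\le q-z$, that is, $2z\le1$, which is false. Hence $z=q$ and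
\[
B\cap(A+A)=\emptyset .
\]
If $q\ge2$, then $q\in B$ and $q\in[0,2q-2]\subseteq A+A$, which is impossible. So $q=z=1$: the only top gap is $F$, we have $|D_F|=1$ and $x\ge2$, and
\[
A=\{0\}\cup[2,x],\qquad B=\{1\}\cup[x+1,m-1].
\]
Since $x\in A$, we have $m\ge x+1$. If $x\ge3$, then $x+1=2+(x-1)\in A+A$, so $x+1\notin B$ and $m=x+1$. If $x=2$, then $4=2+2\notin B$, so $m\le4$, and either $m=3=x+1$ or $m=4$.

\emph{The subcase $m=x+1$.} Here $B=\{1\}$, so every large gap $b$ has $|D_b|\le1<x$ and is a top gap. Thus $h=z=1$. The large gap has class $1$ and equals $2m+1$ by Lemma~\ref{lem:basic}(c). With $A=\{0\}\cup[2,m-1]$ and $m\ge3$ this is type (E4).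

\emph{The subcase $x=2$, $m=4$.} Here $A=\{0,2\}$ and $B=\{1,3\}$, so the even elements of $S$ are $0,4,6,8,\dots$. Let $c$ be the class of $F$ and $\bar c$ the other class in $B$. Since $D_F=\{c\}$, the class $\bar c$ contains a generator $w<F$, and $w>8$ by Lemma~\ref{lem:basic}(b). A gap $b>w$ has $\bar c\notin D_b$, so $|D_b|\le 1<x$ and $b$ is a top gap; thus $F$ is the only gap above $w$. By Lemma~\ref{lem:basic}(a), no integer of class $c$ up to $F$ lies in $S$. The number $w+2$ has class $c$, and $w+2\le F$ because $w<F$ are both odd, so $w+2$ is a gap and $F=w+2$. Below $w$ there is no odd element of $S$: none of class $c$ by what was just said, and none of class $\bar c$ because $w$ is a generator. So the odd elements of $S$ are $w,w+4,w+6,\dots$, and $S=\langle4,6,w\rangle$ with $w\ge9$ odd. This is type (E5).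

\medskip
The proof of Theorem~\ref{thm:equality} is complete.

\section{The bound in terms of the genus}\label{sec:genus}

Put $X=x+h$ and $Y=y$, so that $g+1=X+2Y$ by \eqref{eq:genus}. Theorem~\ref{thm:refined} gives
\begin{equation}\label{eq:amgm}
\operatorname{ewt}(S)\le XY=\frac{(g+1)^2-(X-2Y)^2}{8}\le\frac{(g+1)^2}{8}.
\end{equation}
Since $\operatorname{ewt}(S)$ is an integer, this proves the inequality in Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:criterion}
We have $\operatorname{ewt}(S)=\lfloor(g+1)^2/8\rfloor$ if and only if $S$ is on the list of Theorem~\ref{thm:equality} and $|X-2Y|\le2$.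
\end{lemma}

\begin{proof}
By \eqref{eq:amgm}, the integers in question satisfy $\operatorname{ewt}(S)\le XY\le\lfloor(g+1)^2/8\rfloor$. The first inequality is an equality exactly for the semigroups of Theorem~\ref{thm:equality}. The second is an equality exactly when $(g+1)^2/8-XY=(X-2Y)^2/8$ is less than $1$, that is, when $|X-2Y|\le2$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:all}]
We impose $2Y-2\le X\le 2Y+2$ on each family, using \eqref{eq:table}. For (E0) the condition reads $|x-2y|\le2$.

In (E1), $X=x+1$ and $Y=m-x\ge x$. The upper bound on $X$ always holds, and the lower bound says $2Y\le x+3$. The solutions of $x\le Y\le (x+3)/2$ are $(x,Y)=(1,1),(1,2),(2,2),(3,3)$, with $m=x+Y=2,3,4,6$. In (E2), $X=3$ and $Y=m-1\ge2$, so $2Y\le5$ forces $m=3$. In (E3), $Y=1$ and $4\ge X=g-1$, so $g=4,5$. In (E4), $Y=1$ and $4\ge X=m$, so $m=3,4$. In (E5), $Y=2$ and $6\ge X=2+h$, so $1\le h\le4$ and $w=2h+7=9,11,13,15$. In (E2)--(E5) the remaining bound holds for these values. The results are as follows, with $g=X+2Y-1$ and $\operatorname{ewt}=XY$.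
\[
\begin{array}{c|c|c|c|c|c}
\text{type}&\text{parameters}&S&(X,Y)&g&\operatorname{ewt}\\ \hline
\text{(E1)}&m=2,\ x=1&\langle2,7\rangle&(2,1)&3&2\\
\text{(E1)}&m=3,\ x=1&\langle3,7,11\rangle&(2,2)&5&4\\
\text{(E1)}&m=4,\ x=2&\langle4,5\rangle&(3,2)&6&6\\
\text{(E1)}&m=6,\ x=3&\langle6,7,8\rangle&(4,3)&9&12\\
\text{(E2)}&m=3&\langle3,7\rangle&(3,2)&6&6\\
\text{(E3)}&g=4,\,5&\langle2,9\rangle,\ \langle2,11\rangle&(3,1),\,(4,1)&4,\,5&3,\,4\\
\text{(E4)}&m=3,\,4&\langle3,5\rangle,\ \langle4,6,7\rangle&(3,1),\,(4,1)&4,\,5&3,\,4\\
\text{(E5)}&w=9,\,11&\langle4,6,9\rangle,\ \langle4,6,11\rangle&(3,2),\,(4,2)&6,\,7&6,\,8\\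
\text{(E5)}&w=13,\,15&\langle4,6,13\rangle,\ \langle4,6,15\rangle&(5,2),\,(6,2)&8,\,9&10,\,12
\end{array}
\]
To confirm the third column for (E1), (E2) and (E4), note that a semigroup of multiplicity $m$ is determined by the least elements of its classes $1,\dots,m-1$. For the set in Theorem~\ref{thm:equality} and for the semigroup in the table alike, these are $7$ for $\langle2,7\rangle$; $7,11$ for $\langle3,7,11\rangle$; $5,10,15$ for $\langle4,5\rangle$; $7,8,15,16,23$ for $\langle6,7,8\rangle$; $7,14$ for $\langle3,7\rangle$; $10,5$ for $\langle3,5\rangle$; and $13,6,7$ for $\langle4,6,7\rangle$.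

Finally, the generators $4,6,15$ of $\langle4,6,15\rangle$ do not form an interval, whereas those of a Castelnuovo semigroup do, as we saw in Section~\ref{sec:intro}.
\end{proof}

It remains to recognize the extremal semigroups of type (E0) as Castelnuovo semigroups.

\begin{lemma}\label{lem:interval}
Let $x>y\ge 0$ be integers and $m=x+y$. Then
\[
\langle m,m+1,\dots,m+x-1\rangle=\{0\}\cup[m,m+x-1]\cup[2m,\infty).
\]
\end{lemma}

\begin{proof}
The sums of $k$ elements of $[m,m+x-1]$ fill the interval $I_k=[km,k(m+x-1)]$, as one sees by starting from $m+\dots+m$ and raising one summand by $1$ at a time. So the left side is $\{0\}\cup I_1\cup I_2\cup\cdots$. For $k\ge2$ we have $k(x-1)\ge 2(x-1)\ge x+y-1=m-1$, that is, $k(m+x-1)\ge(k+1)m-1$. Hence no integer lies strictly between $I_k$ and $I_{k+1}$, and the intervals $I_k$ with $k\ge2$ cover $[2m,\infty)$.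
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inequality was proved after \eqref{eq:amgm}. Let $g\ge10$. The thirteen semigroups listed in Corollary~\ref{cor:all} have genus at most $9$, so equality holds exactly for the semigroups of type (E0) and genus $g$ with $|x-2y|\le2$. For such a semigroup, \eqref{eq:genus} gives $x=g+1-2y$, so it is determined by $y$, and the condition becomes $|g+1-4y|\le2$.

Conversely, let $y$ be an integer with $|g+1-4y|\le2$, and put $x=g+1-2y$ and $m=x+y$. Then $4y\ge g-1\ge9$, so $y\ge3$, and $x\ge 2y-2\ge y+1\ge 4$. Since $1\le x\le m$, these values define a semigroup of type (E0), which has genus $x+2y-1=g$ and satisfies $|x-2y|\le2$. By Lemma~\ref{lem:interval} it equals $\langle m,\dots,m+x-1\rangle=S_{r,d}$ with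
\[
r=x=g+1-2y,\qquad d=m+x-1=2x+y-1=2g+1-3y ,
\]
and $r\ge4$ and $d=2r-1+y\ge 2r-1$, as the definition requires.

Different values of $y$ give different semigroups, so their number is the number of multiples of $4$ among the five integers of $[g-1,g+3]$. This is two if $g-1\equiv0\pmod4$ and one otherwise.
\end{proof}

\begin{remark}
The hypothesis $g\ge10$ was used twice: to exclude the thirteen sporadic semigroups, and to obtain $x>y$. In small genus the second step can fail as well. For $x=y=2$ the semigroup $\{0,4,5\}\cup[8,\infty)$ of type (E0) has genus $5$ and effective weight $4=\lfloor36/8\rfloor$, but $11$ is a generator and $6$ is a gap, so its generators do not form an interval.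
\end{remark}

\begin{thebibliography}{9}
\bibitem{Pflueger}
Nathan Pflueger, \emph{Weierstrass semigroups on Castelnuovo curves}, arXiv:1608.08178 (2016).
\end{thebibliography}
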